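\title{The component group of a pro-Lie group is complete}

\begin{abstract}
We prove that the quotient of a pro-Lie group $G$ by a closed connected normal subgroup is complete. In particular $G/G_0$ is complete and prodiscrete, which answers a question of Hofmann and Morris in the affirmative. Completeness is reduced to the existence of a point in an inverse limit of torsors under connected Lie groups, and this point is found by treating fundamental groups, semisimple quotients and radicals one after the other. We also show that $G/N$ is complete whenever $N/N_0$ is locally compact, and we construct a countable closed subgroup $N$ of a power $\mathbb{Z}^J$ for which $\mathbb{Z}^J/N$ and $\mathbb{R}^J/N$ are incomplete.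
\end{abstract}

\section{Introduction}\label{sec:intro}

All topological groups are Hausdorff. A \emph{Lie group} is a finite-dimensional real Lie group; it may have arbitrarily many components and need not be second countable, so every discrete group is a Lie group. A topological group is \emph{complete} if every net $(x_\alpha)$ with $x_\alpha^{-1}x_\beta\to 1$ converges. Locally compact groups, in particular Lie groups, are complete; products and closed subgroups of complete groups are complete; and a complete subgroup of a topological group is closed. For a topological group $G$ the following three conditions are equivalent, a fact that we use without proof: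
\begin{enumerate}
\item[(i)] $G$ is isomorphic to a closed subgroup of a product of Lie groups;
\item[(ii)] $G$ is a projective limit of Lie groups;
\item[(iii)] $G$ is complete, and every identity neighborhood of $G$ contains a closed normal subgroup $M$ such that $G/M$ is a Lie group.
\end{enumerate}
Such a group is called a \emph{pro-Lie group}. It is called \emph{prodiscrete} if it is a projective limit of discrete groups, equivalently a closed subgroup of a product of discrete groups. We write $G_0$ for the identity component of $G$, a closed normal subgroup.

By (i), products and closed subgroups of pro-Lie groups are pro-Lie groups. Quotients are more delicate. It is known that for a closed normal subgroup $N$ of a pro-Lie group $G$ the quotient $G/N$ is a pro-Lie group whenever it is complete, so completeness is the whole issue. The first quotient one wants to form is $G/G_0$, since it separates the connected part of $G$ from the totally disconnected part. Hofmann and Morris \cite{HM} pose the following question.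

\begin{quote}
\textbf{Question.} Let $G$ be a pro-Lie group with identity component $G_0$. Is $G/G_0$ complete (and therefore prodiscrete)?
\end{quote}

The simplest cases suggest the answer yes. For a Lie group, $G_0$ is open and $G/G_0$ is discrete. For a product $G=\prod_\lambda L_\lambda$ of Lie groups, $G_0=\prod_\lambda (L_\lambda)_0$ and $G/G_0\cong\prod_\lambda L_\lambda/(L_\lambda)_0$ is a product of discrete groups. The answer is also known to be affirmative when $G$ is abelian. On the other hand, completeness can be lost even in quotients of $\mathbb{R}^J$ (Proposition~\ref{prop:counter} below), so a proof has to use the connectedness of $G_0$.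

\begin{theorem}\label{thm:main}
Let $G$ be a pro-Lie group and $N$ a closed connected normal subgroup. Then $G/N$ is complete, hence a pro-Lie group. In particular $G/G_0$ is complete, and it is a projective limit of discrete groups.
\end{theorem}

Two supplements, not needed for the question, show how far connectedness can be relaxed.

\begin{theorem}\label{thm:lc}
Let $G$ be a pro-Lie group and $N$ a closed normal subgroup such that $N/N_0$ is locally compact. Then $G/N$ is complete, hence a pro-Lie group.
\end{theorem}

\begin{proposition}\label{prop:counter}
In Theorem~\ref{thm:lc} the words ``locally compact'' cannot be dropped: there are a set $J$ and a countable closed subgroup $N\subset\mathbb{Z}^J\subset\mathbb{R}^J$ such that $\mathbb{Z}^J/N$ and $\mathbb{R}^J/N$ are incomplete.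
\end{proposition}

To see where the difficulty lies, write $G=\varprojlim G_i$, where the $G_i$ are the Lie quotients of $G$ and the maps $f_{ij}\colon G_j\to G_i$ are open and surjective (Lemma~\ref{lem:limit}). We shall see that $G/G_0$ is a dense subgroup of $\varprojlim G_i/(G_i)_0$. The question then takes a concrete form: given a component $C_i$ of each $G_i$ with $f_{ij}(C_j)\subset C_i$, is there an element of $G$ whose image in $G_i$ lies in $C_i$ for all $i$? The maps $C_j\to C_i$ are surjective, because $f_{ij}((G_j)_0)$ is an open connected subgroup of $G_i$ and so equals $(G_i)_0$. If the index set has a cofinal sequence, one picks a point in the first set and successive preimages. For uncountable index sets surjectivity is not enough: let $F$ run through the finite subsets of $\mathbb{R}$ and let $X_F$ be the set of injective maps $F\to\mathbb{N}$. The restriction maps $X_{F'}\to X_F$ are surjective, yet $\varprojlim X_F$ is the set of injective maps $\mathbb{R}\to\mathbb{N}$, which is empty.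

What helps is that $C_i$ is a principal homogeneous space of the connected Lie group $(G_i)_0$. There are three classical situations in which an inverse limit of nonempty sets is nonempty for every directed index set: compact spaces, bijective transition maps, and finite-dimensional affine spaces. The proof takes a connected Lie group apart into pieces that fall under these three cases. The fundamental group is removed by a cohomological argument that combines compactness with linear algebra; the simply connected semisimple quotient splits into systems of bijections; and the simply connected radical is an iterated extension of vector groups.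

Section~\ref{sec:reduction} reduces completeness to Theorem~\ref{thm:torsor} on torsors. Section~\ref{sec:cohomology} develops the cohomological tool and proves that theorem for abelian groups, as a model; Section~\ref{sec:torsorproof} proves it in general. Sections~\ref{sec:main}, \ref{sec:lc} and \ref{sec:counter} prove the three results stated above.

\section{Completeness and inverse limits of cosets}\label{sec:reduction}

\subsection{Inverse systems}

Directed sets are nonempty. An \emph{inverse system} over a directed set $I$ consists of objects $X_i$ and maps $p_{ij}\colon X_j\to X_i$ for $i\le j$ with $p_{ii}=\mathrm{id}$ and $p_{ij}p_{jk}=p_{ik}$. A \emph{thread} is a family $(x_i)\in\prod_i X_i$ with $p_{ij}(x_j)=x_i$ for all $i\le j$, and $\varprojlim X_i$ is the set of threads. For a system of topological spaces, the preimages of open subsets of a single $X_i$ form a base of the topology of $\varprojlim X_i$: a finite intersection of such preimages is again one, taken at an index above all the indices involved.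

\begin{lemma}\label{lem:basic}
Let $(X_i,p_{ij})$ be an inverse system over a directed set $I$.
\begin{enumerate}
\item[(a)] If $I'\subset I$ is cofinal, restriction of threads is a bijection $\varprojlim_{I}X_i\to\varprojlim_{I'}X_i$, and a homeomorphism if the $X_i$ are spaces and the $p_{ij}$ are continuous.
\item[(b)] If the $X_i$ are nonempty and all $p_{ij}$ are bijective, there is a thread.
\item[(c)] If the $X_i$ are nonempty compact Hausdorff spaces and the $p_{ij}$ are continuous, there is a thread.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A thread $(x_j)_{j\in I'}$ extends in exactly one way, by $x_i=p_{ij}(x_j)$ for any $j\in I'$ with $j\ge i$; two choices of $j$ give the same value, as one sees by comparing both with a common upper bound in $I'$. The formula shows that the inverse map is continuous.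

(b) Fix $i_0\in I$ and $x\in X_{i_0}$, and put $x_k=p_{i_0k}^{-1}(x)$ for $k\ge i_0$. For $l\ge k\ge i_0$ we have $p_{i_0k}(p_{kl}(x_l))=x$, so $p_{kl}(x_l)=x_k$. Now apply (a) to $\{k:k\ge i_0\}$.

(c) Each condition $p_{ij}(x_j)=x_i$ defines a closed subset of the compact space $\prod_iX_i$. Finitely many conditions can be met: choose $m$ above all indices that occur, choose $x_m\in X_m$, put $x_i=p_{im}(x_m)$ for $i\le m$, and choose the other coordinates arbitrarily. The finite intersection property gives a thread.
\end{proof}

\subsection{A criterion for the completeness of $G/N$}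

Identity neighborhoods are taken to be symmetric. We use two standard facts. For a subset $S$ of a topological group and an identity neighborhood $V$ we have $\overline S\subset SV$, and $\overline S=\bigcap_V SV$. A Lie group has \emph{no small subgroups}: some identity neighborhood contains no subgroup other than $\{1\}$.

Let $G$ be a pro-Lie group. Let $\mathcal{N}(G)=\{M_i\}_{i\in I}$ be the set of closed normal subgroups $M_i$ for which $G_i=G/M_i$ is a Lie group, and put $i\le j$ if $M_j\subset M_i$. Let $q_i\colon G\to G_i$ and $f_{ij}\colon G_j\to G_i$ be the canonical maps. The $f_{ij}$ are surjective, and they are open since $f_{ij}(U)=q_i(q_j^{-1}(U))$.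

\begin{lemma}\label{lem:limit}
The set $I$ is directed, and the canonical map $G\to\varprojlim G_i$ is an isomorphism of topological groups.
\end{lemma}

\begin{proof}
The set $I$ is nonempty since $G\in\mathcal{N}(G)$. Given $i_1,i_2\in I$, let $U_k\subset G_{i_k}$ be an identity neighborhood containing no nontrivial subgroup, and let $U=q_{i_1}^{-1}(U_1)\cap q_{i_2}^{-1}(U_2)$. Every subgroup of $G$ contained in $U$ lies in $M_{i_1}\cap M_{i_2}$. By condition (iii) some $M_j$ is contained in $U$, and then $j\ge i_1,i_2$.

Let $W$ be an identity neighborhood of $G$. Choose an open identity neighborhood $V$ with $VV\subset W$ and an index $i$ with $M_i\subset V$. Then $q_i(V)$ is open and $q_i^{-1}(q_i(V))=VM_i\subset W$. So the preimages of identity neighborhoods of the $G_i$ form a base of identity neighborhoods of $G$, which means that the canonical map is a topological embedding. Its image is dense, because it meets the preimage of every nonempty open subset of every $G_i$, and closed, because $G$ is complete.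
\end{proof}

Now let $N$ be a closed normal subgroup of $G$. The image $q_i(N)=NM_i/M_i$ need not be closed in $G_i$, so to obtain Lie quotients we pass to its closure
\[
B_i=\overline{q_i(N)}=\overline{NM_i}/M_i ,
\]
where the second equality holds because $q_i$ is open and continuous. This is a closed normal subgroup of $G_i$, so $G_i/B_i\cong G/\overline{NM_i}$ is a Lie group. From $f_{ij}(q_j(N))=q_i(N)$ we get
\begin{equation}\label{eq:dense}
q_i(N)\subset f_{ij}(B_j)\subset B_i ,
\end{equation}
so $f_{ij}(B_j)$ is dense in $B_i$, and the groups $G_i/B_i$ form an inverse system. A point of $Q=\varprojlim G_i/B_i$ is a family of cosets $g_iB_i\subset G_i$ with $f_{ij}(g_jB_j)\subset g_iB_i$; such a family is itself an inverse system of sets.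

\begin{proposition}\label{prop:criterion}
The natural map $\varphi\colon G/N\to Q$ is a topological embedding with dense image. The following are equivalent:
\begin{enumerate}
\item[(a)] $G/N$ is complete;
\item[(b)] $\varphi$ is surjective, hence an isomorphism of topological groups;
\item[(c)] $\varprojlim g_iB_i\ne\emptyset$ for every $(g_iB_i)_i\in Q$.
\end{enumerate}
If they hold, $G/N$ is a projective limit of Lie groups, hence a pro-Lie group.
\end{proposition}

\begin{proof}
The homomorphism $\varphi$ is continuous. Let $W$ be an identity neighborhood of $G$, let $V$ be an open one with $VVV\subset W$, and let $M_i\subset V$. The image of $V$ in $G/\overline{NM_i}$ is open, and its preimage in $G$ is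
\[
V\,\overline{NM_i}\subset VNM_iV=VM_iVN\subset WN,
\]
where the equality uses that $N$ is normal. So the image of $W$ in $G/N$ contains the preimage under $\varphi$ of an identity neighborhood of $Q$. In particular $\ker\varphi$ lies in every identity neighborhood of the Hausdorff group $G/N$, so $\varphi$ is injective, and $\varphi$ is open onto its image. The image is dense since each map $G/N\to G_i/B_i$ is surjective.

If $G/N$ is complete, its image is closed and dense, so (a) implies (b). The group $Q$ is a closed subgroup of a product of Lie groups, so (b) implies (a) and the last assertion. Finally, by Lemma~\ref{lem:limit} a thread of $(g_iB_i)$ is the same as an element $g\in G$ with $q_i(g)\in g_iB_i$ for all $i$, that is, with $\varphi(gN)=(g_iB_i)_i$. So (b) and (c) are equivalent.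
\end{proof}

\subsection{Torsor systems}

The cosets $g_iB_i$ have no distinguished point, but $B_i$ acts on them by right translations. We isolate this structure. A \emph{torsor} under a group $L$ is a nonempty set $C$ with a simply transitive right action of $L$: for $c,c'\in C$ there is exactly one $x\in L$ with $c'=cx$. Let $(L_i,f_{ij})$ be an inverse system of groups. A \emph{torsor system} over $(L_i)$ is an inverse system $(C_i,p_{ij})$ of sets, each $C_i$ a torsor under $L_i$, such that
\[
p_{ij}(cx)=p_{ij}(c)f_{ij}(x)\qquad(c\in C_j,\ x\in L_j,\ i\le j).
\]
This formula shows that $p_{ij}$ is bijective when $f_{ij}$ is; more generally, every map of torsors that is equivariant along a group isomorphism is a bijection.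

\begin{example}\label{ex:three}
Let $I=\mathbb{N}$, $L_n=\mathbb{Z}$ and $f_{n,n+1}(x)=3x$. Let $C_n=\mathbb{Z}$ with the translation action and $p_{n,n+1}(x)=3x+1$. A thread satisfies $2x_n+1=3(2x_{n+1}+1)$ for all $n$, so the odd integer $2x_0+1$ is divisible by every power of $3$. Hence there is no thread.
\end{example}

If $\mathbb{Z}$ is replaced by $\mathbb{R}$ in this example, the constant family $x_n=-1/2$ is a thread. The core of the paper is that connectedness always has this effect.

\begin{theorem}\label{thm:torsor}
Let $(L_i,f_{ij})$ be an inverse system over a directed set $I$ of connected Lie groups and continuous homomorphisms with $f_{ij}(L_j)$ dense in $L_i$. Then every torsor system $(C_i,p_{ij})$ over $(L_i)$ has a thread: $\varprojlim C_i\neq\emptyset$.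
\end{theorem}

Two formal lemmas will be used repeatedly. The first describes torsor systems in coordinates, the second allows one to find a thread in stages.

\begin{lemma}\label{lem:cocycle}
Let $(L_i,f_{ij})$ be an inverse system of groups.
\begin{enumerate}
\item[(a)] Let $(C_i,p_{ij})$ be a torsor system over $(L_i)$. Choose $c_i\in C_i$ and define $a_{ij}\in L_i$ by $p_{ij}(c_j)=c_ia_{ij}$. Then
\begin{equation}\label{eq:cocycle}
a_{ik}=a_{ij}f_{ij}(a_{jk})\qquad(i\le j\le k),
\end{equation}
and $(c_ix_i)$ is a thread if and only if $x_i=a_{ij}f_{ij}(x_j)$ for all $i\le j$.
\item[(b)] Conversely, if $a_{ij}\in L_i$ satisfy \eqref{eq:cocycle}, then the sets $L_i$ with right translations and the maps $x\mapsto a_{ij}f_{ij}(x)$ form a torsor system over $(L_i)$.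
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $c_ia_{ik}=p_{ij}(p_{jk}(c_k))=p_{ij}(c_ja_{jk})=c_ia_{ij}f_{ij}(a_{jk})$, and $p_{ij}(c_jx_j)=c_ia_{ij}f_{ij}(x_j)$.

(b) Taking $i=j=k$ in \eqref{eq:cocycle} gives $a_{ii}=a_{ii}a_{ii}$, so $a_{ii}=1$ and the map for $i=j$ is the identity. The composition rule is $a_{ij}f_{ij}(a_{jk}f_{jk}(x))=a_{ik}f_{ik}(x)$, and equivariance holds since $f_{ij}$ is a homomorphism.
\end{proof}

\begin{lemma}\label{lem:stages}
Let $(C_i,p_{ij})$ be a torsor system over $(L_i,f_{ij})$, and let $K_i\subset L_i$ be normal subgroups with $f_{ij}(K_j)\subset K_i$. Then the orbit sets $C_i/K_i$ form a torsor system over $(L_i/K_i)$. If $(E_i)$ is a thread of $(C_i/K_i)$, then the orbits $E_i\subset C_i$ with the restrictions of the $p_{ij}$ form a torsor system over $(K_i)$.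
\end{lemma}

\begin{proof}
Since $K_i$ is normal, $(cK_i)x=cxK_i$, so $L_i/K_i$ acts on $C_i/K_i$. The action is transitive, and $cxK_i=cK_i$ forces $x\in K_i$. From $p_{ij}(cK_j)=p_{ij}(c)f_{ij}(K_j)\subset p_{ij}(c)K_i$ we see that $p_{ij}$ induces an equivariant map on orbit sets. That $(E_i)$ is a thread means $p_{ij}(E_j)\subset E_i$, and $K_i$ acts simply transitively on the orbit $E_i$.
\end{proof}

\section{Cohomology of inverse systems and the abelian case}\label{sec:cohomology}

For abelian groups, written additively, Lemma~\ref{lem:cocycle} says that a torsor system is given by a family with $f_{ij}a_{jk}-a_{ik}+a_{ij}=0$, and that a thread exists exactly when $a_{ij}=x_i-f_{ij}x_j$ for some $x_i$. These are a cocycle and a coboundary condition in degree $1$. Lifting a torsor system along a covering will lead to the analogous conditions in degree $2$, so we set up the whole complex.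

\subsection{The complex}

Let $A=(A_i,f_{ij})$ be an inverse system of abelian groups over a directed set $I$. Put $C^n(A)=\prod_{i_0\le\dots\le i_n}A_{i_0}$; an element $c$ assigns to each chain $i_0\le\dots\le i_n$ an element $c(i_0,\dots,i_n)\in A_{i_0}$. Define $\delta\colon C^n(A)\to C^{n+1}(A)$ by
\[
(\delta c)(i_0,\dots,i_{n+1})=f_{i_0i_1}c(i_1,\dots,i_{n+1})+\sum_{k=1}^{n+1}(-1)^kc(i_0,\dots,\widehat{i_k},\dots,i_{n+1}),
\]
where the hat marks a deleted index. Then $\delta^2=0$. Indeed, $(\delta^2c)(i_0,\dots,i_{n+2})$ is a signed sum of values of $c$ at chains with two indices $i_k,i_l$ ($k<l$) deleted, mapped to $A_{i_0}$. Each pair occurs twice. Deleting $i_l$ first and then $i_k$ gives the sign $(-1)^{l+k}$; deleting $i_k$ first moves $i_l$ to position $l-1$ and gives the sign $(-1)^{k+l-1}$. The two terms are otherwise equal; for $(k,l)=(0,1)$ they are $f_{i_0i_2}c(i_2,\dots)$ and $f_{i_0i_1}f_{i_1i_2}c(i_2,\dots)$. Let $H^n(A)$ be the cohomology of this complex. In low degrees,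
\begin{align*}
(\delta c)(i,j)&=f_{ij}c(j)-c(i),\\
(\delta c)(i,j,k)&=f_{ij}c(j,k)-c(i,k)+c(i,j),\\
(\delta c)(i,j,k,l)&=f_{ij}c(j,k,l)-c(i,k,l)+c(i,j,l)-c(i,j,k).
\end{align*}
Thus $H^0(A)=\varprojlim A_i$. In Lemma~\ref{lem:cocycle}, relation \eqref{eq:cocycle} reads $\delta a=0$ and the thread condition reads $a=\delta(-x)$. Hence:
\begin{equation}\label{eq:H1}
\text{if $H^1(A)=0$, every torsor system over $A$ has a thread.}
\end{equation}
A product of short exact sequences is exact. So a short exact sequence $0\to A'\to A\to A''\to0$ of inverse systems gives a short exact sequence of complexes and a long exact sequence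
\[
\cdots\to H^{n-1}(A'')\to H^n(A')\to H^n(A)\to H^n(A'')\to\cdots .
\]

\subsection{Vanishing}

The equation $\delta c=z$ is an infinite system of equations, each in finitely many unknowns. Directedness makes every finite subsystem solvable; the problem is to pass from finite subsystems to the whole system. Compactness does this, and so does linear algebra over a field.

\begin{lemma}\label{lem:vanish}
We have $H^n(A)=0$ for all $n\ge1$ in each of the following cases:
\begin{enumerate}
\item[(a)] the $A_i$ are finite-dimensional real vector spaces and the $f_{ij}$ are linear;
\item[(b)] the $A_i$ are compact abelian groups and the $f_{ij}$ are continuous.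
\end{enumerate}
\end{lemma}

\begin{proof}
Let $z\in C^n(A)$ with $\delta z=0$. We must find $c\in C^{n-1}(A)$ with $(\delta c)(i_0,\dots,i_n)=z(i_0,\dots,i_n)$ for all chains.

\emph{Finitely many equations are solvable.} Choose $m\in I$ above all indices that occur in them. Put $c(i_0,\dots,i_{n-1})=(-1)^nz(i_0,\dots,i_{n-1},m)$ if $i_{n-1}\le m$, and $c=0$ on the other chains. For $i_n\le m$ the identity $(\delta z)(i_0,\dots,i_n,m)=0$, with the term that deletes $m$ moved to the right, reads
\[
f_{i_0i_1}z(i_1,\dots,i_n,m)+\sum_{k=1}^n(-1)^kz(i_0,\dots,\widehat{i_k},\dots,i_n,m)=(-1)^nz(i_0,\dots,i_n).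
\]
The left side is $(-1)^n(\delta c)(i_0,\dots,i_n)$, so $c$ solves all equations with $i_n\le m$.

\emph{Case (b).} Each equation defines a closed subset of the compact space $C^{n-1}(A)$, and the finite intersection property gives a common solution.

\emph{Case (a).} Choose a basis of each $A_i$. Then $C^{n-1}(A)=\mathbb{R}^X$ for a set $X$, and since each $A_i$ is finite-dimensional the equations become scalar equations $\ell_e(c)=z_e$ ($e\in\mathcal{E}$), where each $\ell_e$ is a finite linear combination of coordinates, that is, an element of the space $\mathbb{R}^{(X)}$ of finitely supported families. Elements $c\in\mathbb{R}^X$ are the same as linear functionals on $\mathbb{R}^{(X)}$, so a solution is a functional with $\ell_e\mapsto z_e$ for all $e$. If $\sum_e\lambda_e\ell_e=0$ is a finite linear relation, evaluate it at a solution of the finitely many equations involved to get $\sum_e\lambda_ez_e=0$. Hence $\ell_e\mapsto z_e$ defines a functional on the span of the $\ell_e$, and it extends to $\mathbb{R}^{(X)}$.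
\end{proof}

A real affine space is a torsor under its direction space, and an affine map is equivariant along its linear part. The linear part is unique, so the linear parts of an inverse system of affine maps form an inverse system. Lemma~\ref{lem:vanish}(a) and \eqref{eq:H1} give:

\begin{lemma}\label{lem:affine}
An inverse system over a directed set of nonempty finite-dimensional real affine spaces and affine maps has a thread.
\end{lemma}

For finitely generated abelian groups $H^1$ need not vanish, by Example~\ref{ex:three} and \eqref{eq:H1}. But a lattice sits in a vector space with a torus as quotient, and the long exact sequence shifts the vanishing up by one degree.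

\begin{lemma}\label{lem:fg}
If all $A_i$ are finitely generated abelian groups, then $H^2(A)=0$.
\end{lemma}

\begin{proof}
Let $tA_i$ be the torsion subgroup, which is finite, and let $F_i=A_i/tA_i$, which is free of finite rank. Homomorphisms preserve torsion, so $0\to tA\to A\to F\to 0$ is an exact sequence of systems and $H^2(tA)\to H^2(A)\to H^2(F)$ is exact. The first term vanishes by Lemma~\ref{lem:vanish}(b). For the last term use the exact sequence of systems $0\to F\to F\otimes\mathbb{R}\to (F\otimes\mathbb{R})/F\to 0$. If $F_i\cong\mathbb{Z}^r$, then $F_i\otimes\mathbb{R}\cong\mathbb{R}^r$ and $(F_i\otimes\mathbb{R})/F_i\cong\mathbb{R}^r/\mathbb{Z}^r$ is a torus; the transition maps of the tori are induced by linear maps and so are continuous. In the exact sequence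
\[
H^1\bigl((F\otimes\mathbb{R})/F\bigr)\to H^2(F)\to H^2(F\otimes\mathbb{R})
\]
both outer terms vanish by Lemma~\ref{lem:vanish}.
\end{proof}

\subsection{The model case: connected abelian Lie groups}\label{subsec:abelian}

Let the $L_i$ in Theorem~\ref{thm:torsor} be abelian, with Lie algebras $V_i$. Then $\exp\colon V_i\to L_i$ is a surjective homomorphism whose kernel $\Gamma_i$ is a discrete subgroup of $V_i$, hence finitely generated. The differentials $df_{ij}$ make $(V_i)$ an inverse system, and $0\to\Gamma\to V\to L\to0$ is exact. Let a torsor system be given by a cocycle $a\in C^1(L)$. We find a thread in two moves.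

\emph{Lift the torsor system to $V$.} Choose $\tilde a_{ij}\in V_i$ with $\exp\tilde a_{ij}=a_{ij}$. The choices are independent of each other, so $\tilde a$ need not be a cocycle. The error $\gamma=\delta\tilde a$ satisfies $\exp\gamma=\delta a=0$, so $\gamma\in C^2(\Gamma)$, and $\delta\gamma=\delta^2\tilde a=0$. By Lemma~\ref{lem:fg}, $\gamma=\delta\beta$ with $\beta\in C^1(\Gamma)$. Then $b=\tilde a-\beta$ is a cocycle in $C^1(V)$ with $\exp b=a$.

\emph{Solve in $V$.} By Lemma~\ref{lem:vanish}(a), $b=\delta v$ with $v\in C^0(V)$, and then $a=\delta(\exp v)$, which yields a thread.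

For $I=\mathbb{N}$ the first move is trivial: choose the lifts $\tilde a_{n,n+1}$ freely and define the others by \eqref{eq:cocycle}. For general $I$ there are many ways to go from $i$ to $k$, and Lemma~\ref{lem:fg} is what makes all of them agree. Only $H^2(\Gamma)$ enters. For the circle groups $L_n=\mathbb{R}/\mathbb{Z}$ with multiplication by $3$, the system $\Gamma$ is that of Example~\ref{ex:three} and $H^1(\Gamma)\neq0$, which does no harm.

In the nonabelian case $V_i$ is replaced by the universal covering group. The first move survives because $\Gamma_i$ is central. The second move has to be replaced by structure theory of simply connected groups.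

\section{Proof of the torsor theorem}\label{sec:torsorproof}

\subsection{Facts from Lie theory}

We recall what is used. A continuous homomorphism $f$ of Lie groups is smooth and satisfies $f(\exp X)=\exp(df\,X)$. A connected Lie group $L$ with Lie algebra $\mathfrak{l}$ is generated by $\exp\mathfrak{l}$, and $\operatorname{Ad}(\exp Y)=e^{\operatorname{ad}Y}$. For a subalgebra $\mathfrak{h}\subset\mathfrak{l}$ the \emph{analytic subgroup} belonging to $\mathfrak{h}$ is the subgroup generated by $\exp\mathfrak{h}$; it carries a connected Lie group structure with Lie algebra $\mathfrak{h}$, and in general it is not closed. If $df(\mathfrak{h}')\subset\mathfrak{h}$, then $f$ maps the analytic subgroup of $\mathfrak{h}'$ into that of $\mathfrak{h}$.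

Simply connected groups are connected by convention. Every finite-dimensional real Lie algebra is the Lie algebra of a simply connected Lie group. If $L$ is simply connected, every homomorphism from $\mathfrak{l}$ to the Lie algebra of a Lie group $L'$ is the differential of a unique continuous homomorphism $L\to L'$; in particular an isomorphism of Lie algebras integrates to an isomorphism of simply connected groups. A connected Lie group $L$ has a universal covering group $\pi\colon\tilde L\to L$ whose kernel is discrete, central and isomorphic to $\pi_1(L)$; it is finitely generated because $L$ is homotopy equivalent to a maximal compact subgroup, which is a compact manifold. Moreover $\pi_2(L)=0$ for every Lie group.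

The \emph{derived algebras} of $\mathfrak{r}$ are $\mathfrak{r}^{(0)}=\mathfrak{r}$ and $\mathfrak{r}^{(n+1)}=[\mathfrak{r}^{(n)},\mathfrak{r}^{(n)}]$, and $\mathfrak{r}$ is \emph{solvable} if $\mathfrak{r}^{(n)}=0$ for some $n$. The \emph{radical} $\operatorname{rad}\mathfrak{l}$ is the largest solvable ideal, and $\mathfrak{l}/\operatorname{rad}\mathfrak{l}$ is semisimple. A semisimple Lie algebra $\mathfrak{s}$ is the direct sum of its finitely many simple ideals, every ideal is the sum of some of them, and $[\mathfrak{s},\mathfrak{s}]=\mathfrak{s}$.

To apply Lemma~\ref{lem:stages} along ideals, we need the quotients to be Lie groups of a known form. In a general connected group analytic subgroups of ideals may fail to be closed, and quotients may acquire a fundamental group. Neither happens in a simply connected group, and this is the reason for passing to universal covers.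

\begin{lemma}\label{lem:ideal}
Let $L$ be a simply connected Lie group and $H$ the analytic subgroup belonging to an ideal $\mathfrak{h}$ of $\mathfrak{l}$. Then $H$ is a closed normal subgroup, and $H$ and $L/H$ are simply connected.
\end{lemma}

\begin{proof}
Let $Q$ be the simply connected group with Lie algebra $\mathfrak{l}/\mathfrak{h}$, let $L\to Q$ integrate $\mathfrak{l}\to\mathfrak{l}/\mathfrak{h}$, and let $K$ be its kernel. The differential is surjective, so the homomorphism is open; as $Q$ is connected, it is surjective and $L/K\cong Q$. The closed subgroup $K$ has Lie algebra $\mathfrak{h}$, so $K_0=H$, and $H$ is closed and normal. The map $L/K_0\to L/K\cong Q$ is a covering with discrete fiber $K/K_0$ and connected total space. Since $Q$ is simply connected, it is bijective. Thus $K=H$ and $L/H\cong Q$. The exact homotopy sequence $\pi_2(Q)\to\pi_1(H)\to\pi_1(L)$ of the bundle $L\to Q$ has trivial outer terms, so $\pi_1(H)$ is trivial.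
\end{proof}

\subsection{Homomorphisms with dense image}

Density does not pass to universal covers: a line of irrational slope gives a homomorphism $\mathbb{R}\to\mathbb{R}^2/\mathbb{Z}^2$ with dense image, whose lift $\mathbb{R}\to\mathbb{R}^2$ has a line as its image. We therefore extract from density a statement about Lie algebras, which do not change under coverings. The differential need not be surjective, as the example shows, but it misses only abelian directions.

\begin{lemma}\label{lem:dense}
Let $f\colon L'\to L$ be a continuous homomorphism of connected Lie groups with dense image, and let $\varphi=df\colon\mathfrak{l}'\to\mathfrak{l}$. Then $\varphi(\operatorname{rad}\mathfrak{l}')\subset\operatorname{rad}\mathfrak{l}$, and the induced map $\mathfrak{l}'/\operatorname{rad}\mathfrak{l}'\to\mathfrak{l}/\operatorname{rad}\mathfrak{l}$ is surjective.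
\end{lemma}

\begin{proof}
Let $\mathfrak{a}=\varphi(\mathfrak{l}')$. Every element of the dense subgroup $A=f(L')$ is a finite product of elements $\exp Y$ with $Y\in\mathfrak{a}$.

\emph{The subalgebra $\mathfrak{a}$ is an $\operatorname{Ad}(L)$-invariant ideal.} For $Y\in\mathfrak{a}$ the operator $e^{\operatorname{ad}Y}$ preserves $\mathfrak{a}$, so $\operatorname{Ad}(x)\mathfrak{a}\subset\mathfrak{a}$ for $x\in A$. This condition is closed in $x$, so it holds for all $x\in L$. Differentiating $t\mapsto\operatorname{Ad}(\exp tX)Y$ at $t=0$ gives $[X,Y]\in\mathfrak{a}$ for $X\in\mathfrak{l}$, $Y\in\mathfrak{a}$.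

\emph{It contains $[\mathfrak{l},\mathfrak{l}]$.} The group $L$ acts on $\mathfrak{l}/\mathfrak{a}$ through $\operatorname{Ad}$. For $Y\in\mathfrak{a}$ we have $(\operatorname{ad}Y)\mathfrak{l}\subset\mathfrak{a}$, so $\exp Y$ acts trivially. Hence $A$ acts trivially, and by continuity so does $L$. Differentiating gives $[X,X']\in\mathfrak{a}$ for all $X,X'\in\mathfrak{l}$.

\emph{Radicals.} Since $\varphi\colon\mathfrak{l}'\to\mathfrak{a}$ is surjective, $\varphi(\operatorname{rad}\mathfrak{l}')$ is a solvable ideal of $\mathfrak{a}$ and lies in $\operatorname{rad}\mathfrak{a}$. Each $\operatorname{Ad}(x)$, $x\in L$, restricts to an automorphism of $\mathfrak{a}$ and so preserves $\operatorname{rad}\mathfrak{a}$. Differentiating, $\operatorname{rad}\mathfrak{a}$ is an ideal of $\mathfrak{l}$; it is solvable, so $\operatorname{rad}\mathfrak{a}\subset\operatorname{rad}\mathfrak{l}$. Finally, the image of $\mathfrak{a}$ in $\mathfrak{s}=\mathfrak{l}/\operatorname{rad}\mathfrak{l}$ contains the image of $[\mathfrak{l},\mathfrak{l}]$, which is $[\mathfrak{s},\mathfrak{s}]=\mathfrak{s}$.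
\end{proof}

\subsection{Semisimple groups}

Here neither compactness nor linearity is available. Instead, surjective homomorphisms of semisimple Lie algebras are rigid: they discard some simple ideals and keep the others. The number of simple ideals may grow along the system, so the transition maps are not bijective, but they are bijective on each simple factor separately.

\begin{lemma}\label{lem:semisimple}
Let $(S_i,g_{ij})$ be an inverse system of simply connected Lie groups with semisimple Lie algebras $\mathfrak{s}_i$, such that all $\psi_{ij}=dg_{ij}$ are surjective. Then every torsor system $(T_i,p_{ij})$ over $(S_i)$ has a thread.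
\end{lemma}

\begin{proof}
Let $J_i$ be the finite, possibly empty, set of simple ideals of $\mathfrak{s}_i$. The kernel of $\psi_{ij}$ is the sum of some members of $J_j$, and the sum of the remaining ones is mapped isomorphically onto $\mathfrak{s}_i$. So for each $\alpha\in J_i$ there is a unique $\iota_{ij}(\alpha)\in J_j$ that $\psi_{ij}$ maps onto $\alpha$; it does so isomorphically, the map $\iota_{ij}\colon J_i\to J_j$ is injective, and $\psi_{ij}(\beta)=0$ for $\beta\notin\iota_{ij}(J_i)$. We have $\iota_{ii}=\mathrm{id}$, and $\iota_{jk}\iota_{ij}=\iota_{ik}$ because $\psi_{ik}=\psi_{ij}\psi_{jk}$ maps $\iota_{jk}\iota_{ij}(\alpha)$ onto $\alpha$. Let $J=\varinjlim J_i$ be the union of this directed system of injections, and regard each $J_i$ as a subset of $J$, so that $J_i\subset J_j$ for $i\le j$.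

The product of the simply connected groups belonging to the simple ideals is simply connected with Lie algebra $\mathfrak{s}_i$. Hence $S_i=\prod_{\kappa\in J_i}S_{i,\kappa}$ with simply connected factors. For $i\le j$ the map $g_{ij}$ sends $S_{j,\kappa}$ isomorphically onto $S_{i,\kappa}$ if $\kappa\in J_i$, and to $\{1\}$ if $\kappa\in J_j\setminus J_i$, since this is what its differential does.

For $\kappa\in J_i$ let $S_i^\kappa=\prod_{\lambda\in J_i,\,\lambda\ne\kappa}S_{i,\lambda}$ and $T_{i,\kappa}=T_i/S_i^\kappa$, a torsor under $S_i/S_i^\kappa\cong S_{i,\kappa}$. Fix $\kappa\in J$. The set $I_\kappa=\{i:\kappa\in J_i\}$ is nonempty and upward closed, hence directed. For $i\le j$ in $I_\kappa$ we have $g_{ij}(S_j^\kappa)\subset S_i^\kappa$, so by Lemma~\ref{lem:stages} the sets $T_{i,\kappa}$, $i\in I_\kappa$, form a torsor system over $(S_{i,\kappa})_{i\in I_\kappa}$. The transition homomorphisms are isomorphisms, so the transition maps are bijections, and Lemma~\ref{lem:basic}(b) gives a thread $(t_{i,\kappa})_{i\in I_\kappa}$. Choose one for each $\kappa\in J$.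

The map $T_i\to\prod_{\kappa\in J_i}T_{i,\kappa}$ is an equivariant map of $S_i$-torsors, hence bijective. Let $t_i\in T_i$ be the element with coordinates $t_{i,\kappa}$, $\kappa\in J_i$. For $i\le j$ and $\kappa\in J_i$, the $\kappa$-coordinate of $p_{ij}(t_j)$ is the image of $t_{j,\kappa}$ in $T_{i,\kappa}$, which is $t_{i,\kappa}$. So $p_{ij}(t_j)=t_i$.
\end{proof}

\subsection{Solvable groups}

A simply connected solvable group is built from vector groups along its derived series. The derived length may be unbounded along the system, so the induction does not stop at a finite stage; it suffices that it stops in each coordinate.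

\begin{lemma}\label{lem:solvable}
Let $(R_i,g_{ij})$ be an inverse system of simply connected Lie groups with solvable Lie algebras $\mathfrak{r}_i$ and continuous homomorphisms. Then every torsor system $(E_i,p_{ij})$ over $(R_i)$ has a thread.
\end{lemma}

\begin{proof}
Let $R_i^n$ be the analytic subgroup belonging to $\mathfrak{r}_i^{(n)}$; thus $R_i^0=R_i$. By Lemma~\ref{lem:ideal} and induction on $n$, the group $R_i^{n+1}$ is a closed, simply connected, normal subgroup of the simply connected group $R_i^n$, and $V_i^n=R_i^n/R_i^{n+1}$ is simply connected with abelian Lie algebra. So $\exp$ identifies $V_i^n$ with the additive group of its Lie algebra, and continuous homomorphisms between such groups with their differentials, which are linear. A homomorphism of Lie algebras maps $\mathfrak{r}_j^{(n)}$ into $\mathfrak{r}_i^{(n)}$, so $g_{ij}(R_j^n)\subset R_i^n$.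

We construct $R_i^n$-orbits $E_i^n\subset E_i$ with $p_{ij}(E_j^n)\subset E_i^n$ and $E_i^{n+1}\subset E_i^n$, starting with $E_i^0=E_i$. Given the $E_i^n$, Lemma~\ref{lem:stages} shows that $(E_i^n/R_i^{n+1})$ is a torsor system over the system $(V_i^n)_i$ of finite-dimensional vector spaces and linear maps, that is, a system of affine spaces and affine maps. By Lemma~\ref{lem:affine} it has a thread, which is a family of $R_i^{n+1}$-orbits $E_i^{n+1}\subset E_i^n$ with $p_{ij}(E_j^{n+1})\subset E_i^{n+1}$.

For each $i$ there is $n_i$ with $\mathfrak{r}_i^{(n)}=0$ for $n\ge n_i$. For these $n$ the orbits $E_i^n$ are decreasing one-point sets, so they equal $\{x_i\}$ for one $x_i\in E_i$. If $i\le j$ and $n\ge\max(n_i,n_j)$, then $p_{ij}(x_j)\in p_{ij}(E^n_j)\subset E_i^n=\{x_i\}$. So $(x_i)$ is a thread.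
\end{proof}

\subsection{The general case}

\begin{proof}[Proof of Theorem~\ref{thm:torsor}]
Let $\mathfrak{l}_i$ be the Lie algebra of $L_i$ and $\varphi_{ij}=df_{ij}$.

\emph{Step 1: lifting to the universal covers.} Let $\pi_i\colon\tilde L_i\to L_i$ be the universal covering group, with finitely generated central kernel $\Gamma_i$. Let $\tilde f_{ij}\colon\tilde L_j\to\tilde L_i$ be the homomorphism with differential $\varphi_{ij}$. By uniqueness $\pi_i\tilde f_{ij}=f_{ij}\pi_j$, $\tilde f_{ii}=\mathrm{id}$ and $\tilde f_{ij}\tilde f_{jk}=\tilde f_{ik}$; the first relation gives $\tilde f_{ij}(\Gamma_j)\subset\Gamma_i$. So $\Gamma=(\Gamma_i)$ is an inverse system of finitely generated abelian groups.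

Choose $c_i\in C_i$ and $a_{ij}\in L_i$ as in Lemma~\ref{lem:cocycle}(a), and choose $\tilde a_{ij}\in\tilde L_i$ with $\pi_i(\tilde a_{ij})=a_{ij}$. By \eqref{eq:cocycle}, $\tilde a_{ij}\tilde f_{ij}(\tilde a_{jk})$ and $\tilde a_{ik}$ have the same image in $L_i$, so
\[
\tilde a_{ij}\tilde f_{ij}(\tilde a_{jk})=\gamma_{ijk}\tilde a_{ik}\qquad\text{with }\gamma_{ijk}\in\Gamma_i .
\]
In Section~\ref{subsec:abelian} the relation $\delta\gamma=0$ came from $\delta^2=0$; here it comes from associativity. For $i\le j\le k\le l$ we evaluate $y=\tilde a_{ij}\tilde f_{ij}(\tilde a_{jk})\tilde f_{ik}(\tilde a_{kl})$ in two ways, using that $\Gamma_i$ is central: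
\begin{align*}
y&=\gamma_{ijk}\,\tilde a_{ik}\tilde f_{ik}(\tilde a_{kl})=\gamma_{ijk}\gamma_{ikl}\,\tilde a_{il},\\
y&=\tilde a_{ij}\tilde f_{ij}\bigl(\tilde a_{jk}\tilde f_{jk}(\tilde a_{kl})\bigr)=\tilde a_{ij}\tilde f_{ij}(\gamma_{jkl}\tilde a_{jl})=\tilde f_{ij}(\gamma_{jkl})\gamma_{ijl}\,\tilde a_{il}.
\end{align*}
In additive notation, $\tilde f_{ij}\gamma_{jkl}-\gamma_{ikl}+\gamma_{ijl}-\gamma_{ijk}=0$, that is, $\delta\gamma=0$. By Lemma~\ref{lem:fg} there are $\beta_{ij}\in\Gamma_i$ with $\gamma_{ijk}=\tilde f_{ij}(\beta_{jk})\beta_{ik}^{-1}\beta_{ij}$. Put $b_{ij}=\tilde a_{ij}\beta_{ij}^{-1}$. Then $\pi_i(b_{ij})=a_{ij}$ and, by centrality again,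
\[
b_{ij}\tilde f_{ij}(b_{jk})=\gamma_{ijk}\,\tilde a_{ik}\,\beta_{ij}^{-1}\tilde f_{ij}(\beta_{jk})^{-1}=\tilde a_{ik}\beta_{ik}^{-1}=b_{ik}.
\]
By Lemma~\ref{lem:cocycle}(b) the sets $\tilde C_i=\tilde L_i$ with the maps $x\mapsto b_{ij}\tilde f_{ij}(x)$ form a torsor system over $(\tilde L_i)$. If $(x_i)$ is a thread of it, applying $\pi_i$ to $x_i=b_{ij}\tilde f_{ij}(x_j)$ gives $\pi_i(x_i)=a_{ij}f_{ij}(\pi_j(x_j))$, so $(c_i\pi_i(x_i))$ is a thread of $(C_i)$ by Lemma~\ref{lem:cocycle}(a). It remains to find a thread of $(\tilde C_i)$.

\emph{Step 2: semisimple quotient and radical.} Let $\mathfrak{r}_i=\operatorname{rad}\mathfrak{l}_i$ and let $R_i\subset\tilde L_i$ be its analytic subgroup. By Lemma~\ref{lem:ideal}, $R_i$ is closed, normal and simply connected, and $S_i=\tilde L_i/R_i$ is simply connected with semisimple Lie algebra $\mathfrak{l}_i/\mathfrak{r}_i$. Lemma~\ref{lem:dense}, applied to $f_{ij}\colon L_j\to L_i$, shows that $\varphi_{ij}(\mathfrak{r}_j)\subset\mathfrak{r}_i$, so $\tilde f_{ij}(R_j)\subset R_i$, and that the induced maps $S_j\to S_i$ have surjective differentials. By Lemma~\ref{lem:stages}, $(\tilde C_i/R_i)$ is a torsor system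 over $(S_i)$. It has a thread $(E_i)$ by Lemma~\ref{lem:semisimple}. By Lemma~\ref{lem:stages} again, $(E_i)$ is a torsor system over $(R_i)$. It has a thread by Lemma~\ref{lem:solvable}, and this is a thread of $(\tilde C_i)$.
\end{proof}

\begin{remark}\label{rem:hyp}
Connectedness of the $L_i$ is used throughout: for the universal covers, for the finite generation of $\Gamma_i$, and to pass between groups and Lie algebras. It cannot be dropped (Remark~\ref{rem:disc}). Density is used only through Lemma~\ref{lem:dense}, and a system without it reduces to one with surjective maps. For fixed $i$ choose $j(i)\ge i$ with $\dim\varphi_{ij}(\mathfrak{l}_j)$ minimal. The subalgebras $\varphi_{ij}(\mathfrak{l}_j)$ decrease as $j$ grows, so they equal one subalgebra $\mathfrak{l}_i'$ for $j\ge j(i)$. Hence for $j\ge j(i)$ the group $f_{ij}(L_j)$ is the analytic subgroup $L_i'$ of $\mathfrak{l}_i'$, and the sets $p_{ij}(C_j)$ are decreasing $L_i'$-orbits, so they equal one orbit $C_i'$. For $i\le k$ and $j\ge j(i),j(k)$ we get $f_{ik}(L_k')=f_{ij}(L_j)=L_i'$ and $p_{ik}(C_k')=p_{ij}(C_j)=C_i'$. The map $L_k'\to L_i'$ is continuous for the Lie group topologies, since near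 $1$ it is given by $\exp X\mapsto\exp\varphi_{ik}X$. So $(C_i')$ is a torsor system over the surjective system $(L_i')$.
\end{remark}

\section{Quotients by connected normal subgroups}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We use the notation of Section~\ref{sec:reduction}. Since $N$ is connected, $B_i=\overline{q_i(N)}$ is a closed connected subgroup of the Lie group $G_i$, hence a connected Lie group; this is the only use of the connectedness of $N$. By \eqref{eq:dense}, $f_{ij}(B_j)$ is dense in $B_i$. For $(g_iB_i)_i\in Q$ the cosets $g_iB_i$, with right translations by $B_i$ and the restrictions of the homomorphisms $f_{ij}$, form a torsor system over $(B_i)$. By Theorem~\ref{thm:torsor} it has a thread. Proposition~\ref{prop:criterion} shows that $G/N\cong\varprojlim G_i/B_i$ is complete and a pro-Lie group.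

Let $N=G_0$. We claim that $B_i=(G_i)_0$. As $B_i$ is connected, $B_i\subset(G_i)_0$. The converse requires enough elements of $G_0$, and we produce them by lifting one-parameter subgroups from $G_i$ to $G$. Let $\mathfrak{g}_j$ be the Lie algebra of $G_j$ and let $X\in\mathfrak{g}_i$. For $j\ge i$ the open surjection $f_{ij}$ induces an isomorphism of Lie groups $G_j/\ker f_{ij}\cong G_i$, so $df_{ij}$ is surjective and $\mathcal{A}_j=(df_{ij})^{-1}(X)$ is a nonempty affine subspace of $\mathfrak{g}_j$. For $k\ge j\ge i$ the relation $df_{ij}\,df_{jk}=df_{ik}$ shows that $df_{jk}$ maps $\mathcal{A}_k$ into $\mathcal{A}_j$. By Lemma~\ref{lem:affine} there is a thread $(X_j)_{j\ge i}$, and $X_i=X$ because $\mathcal{A}_i=\{X\}$. Since $f_{jk}(\exp tX_k)=\exp tX_j$, the map $t\mapsto(\exp tX_j)_{j\ge i}$ is a continuous homomorphism from $\mathbb{R}$ to $\varprojlim_{j\ge i}G_j$, which is $G$ by Lemmas~\ref{lem:basic}(a) and \ref{lem:limit}. Its image is connected and contains $1$, so it lies in $G_0$, and its value at $t=1$ maps to $\exp X$ in $G_i$. Thus the subgroup $q_i(G_0)\subset B_i$ contains $\exp\mathfrak{g}_i$, which generates $(G_i)_0$. This proves the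 claim.

The component $(G_i)_0$ is open in $G_i$, so $G/G_0\cong\varprojlim G_i/(G_i)_0$ is a projective limit of discrete groups.
\end{proof}

\section{Locally compact component groups}\label{sec:lc}

Theorem~\ref{thm:main} lets us divide by $N_0$ first. What remains is a totally disconnected locally compact subgroup, which we remove in two more steps: a compact normal subgroup, where the cosets are compact, and a discrete one, where the maps between cosets are eventually bijective. We use van Dantzig's theorem: a totally disconnected locally compact group has a base of identity neighborhoods consisting of open subgroups. We also use that for closed normal subgroups $K\subset P$ of $H$, the group $P/K$ is a closed normal subgroup of $H/K$, its quotient and subspace topologies agree, and $(H/K)/(P/K)\cong H/P$; this holds because quotient homomorphisms are open.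

\begin{lemma}\label{lem:compactdiscrete}
Let $H$ be a pro-Lie group and $D$ a normal subgroup that is compact or discrete. Then $H/D$ is complete and a pro-Lie group.
\end{lemma}

\begin{proof}
Compact and discrete subgroups are closed. We verify condition (c) of Proposition~\ref{prop:criterion} with $G=H$ and $N=D$.

If $D$ is compact, $q_i(D)$ is compact, hence closed, and $B_i=q_i(D)$. The cosets $g_iB_i$ are nonempty compact Hausdorff spaces, and Lemma~\ref{lem:basic}(c) applies.

If $D$ is discrete, choose an open identity neighborhood $V$ with $VV\cap D=\{1\}$ and an index $i_1$ with $M_{i_1}\subset V$. Let $i\ge i_1$. Then $VM_i\cap D\subset VV\cap D=\{1\}$. Hence $D\cap M_i=\{1\}$, and the open set $q_i(V)$ meets $q_i(D)$ only in $1$. So $q_i(D)$ is a discrete, hence closed, subgroup, $B_i=q_i(D)$, and $D\to B_i$ is bijective. Consequently $B_j\to B_i$ is bijective for $j\ge i\ge i_1$, and so are the equivariant maps $g_jB_j\to g_iB_i$. Parts (b) and (a) of Lemma~\ref{lem:basic} give a thread.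
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lc}]
The component $N_0$ is closed and connected. It is normal in $G$, because conjugation by an element of $G$ is an automorphism of the topological group $N$. By Theorem~\ref{thm:main}, $H=G/N_0$ is a pro-Lie group. The subgroup $P=N/N_0$ of $H$ is closed, normal, totally disconnected and, by hypothesis, locally compact, and $G/N\cong H/P$.

Local compactness gives an identity neighborhood $W$ of $H$ such that $W\cap P$ lies in a compact subset of $P$. Choose $M\in\mathcal{N}(H)$ with $M\subset W$. Then $K=M\cap P$ is normal in $H$, closed, and contained in a compact set, hence compact. By Lemma~\ref{lem:compactdiscrete}, $H'=H/K$ is a pro-Lie group; let $P'=P/K$, a closed normal subgroup of $H'$.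

The group $P'$ is discrete. Indeed, the homomorphism $P\to H/M$ has kernel $K$, so it induces a continuous injective homomorphism $P'\to H/M$. The preimage $U$ of an identity neighborhood of $H/M$ without nontrivial subgroups contains no nontrivial subgroup of $P'$. By van Dantzig's theorem $P$ has a base of open subgroups, and their images form such a base in $P'$. So $U$ contains an open subgroup, which must be trivial.

By Lemma~\ref{lem:compactdiscrete}, $H'/P'\cong H/P\cong G/N$ is complete and a pro-Lie group.
\end{proof}

\section{An incomplete quotient of $\mathbb{R}^J$}\label{sec:counter}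

The construction is by duality. Let $0\to F_1\to F_0\to A\to0$ be an exact sequence of abelian groups with $F_0$ free on a set $J$. Then $\operatorname{Hom}(F_0,\mathbb{Z})=\mathbb{Z}^J$, and there is an exact sequence
\begin{equation}\label{eq:ext}
0\to\operatorname{Hom}(A,\mathbb{Z})\to\operatorname{Hom}(F_0,\mathbb{Z})\to\operatorname{Hom}(F_1,\mathbb{Z})\to\operatorname{Ext}(A,\mathbb{Z})\to0 .
\end{equation}
The topology of pointwise convergence sees only finitely many elements at a time. If $A$ behaves like a free group on every finite subset, then $\mathbb{Z}^J/\operatorname{Hom}(A,\mathbb{Z})$ will be a dense subgroup of $\operatorname{Hom}(F_1,\mathbb{Z})$; if nevertheless $\operatorname{Ext}(A,\mathbb{Z})\ne0$, it will be a proper one. The group $A=\mathbb{Z}^{\mathbb{N}}$ has both properties.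

We recall the terms. For a short exact sequence of abelian groups, $\operatorname{Hom}(-,\mathbb{Z})$ and $\operatorname{Ext}(-,\mathbb{Z})$ form a six-term exact sequence, and likewise in the second variable; $\operatorname{Ext}(F,-)=0$ for free $F$, which gives \eqref{eq:ext}, and $\operatorname{Ext}(-,\mathbb{Q})=0$. The \emph{rank} of $B$ is $\dim_{\mathbb{Q}}B\otimes\mathbb{Q}$. A subgroup $P$ of a torsion-free group $A$ is \emph{pure} if $P\cap nA=nP$ for all $n\ge1$, equivalently if $A/P$ is torsion-free. The \emph{pure closure} of a subgroup $B\subset A$ is $\{a\in A: na\in B\text{ for some }n\ge1\}$; it is pure and has the same rank as $B$. Specker's theorem states that $\operatorname{Hom}(\mathbb{Z}^{\mathbb{N}},\mathbb{Z})$ is isomorphic to the direct sum $\mathbb{Z}^{(\mathbb{N})}$; in particular it is countable.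

\begin{lemma}\label{lem:baer}
Let $A=\mathbb{Z}^{\mathbb{N}}$.
\begin{enumerate}
\item[(a)] Every pure subgroup $P\subset A$ of finite rank is finitely generated and a direct summand. In particular every homomorphism $P\to\mathbb{Z}$ extends to $A$.
\item[(b)] $\operatorname{Ext}(A,\mathbb{Z})\neq0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $r$ be the rank of $P$; we may assume $r\ge1$. Let $\mathrm{pr}_n\colon A\to\mathbb{Z}^n$ be the projection to the first $n$ coordinates. The kernels of the maps $P\otimes\mathbb{Q}\to\mathbb{Q}^n$ are decreasing subspaces of an $r$-dimensional space with intersection $0$, so they vanish for large $n$. For such $n$, $\mathrm{pr}_n$ is injective on $P$, so $P$ is free with a basis $v_1,\dots,v_r$. Consider the matrix with rows $v_1,\dots,v_r$, and let $p$ be a prime. If $\sum_k\lambda_kv_k\in pA$ with $\lambda_k\in\mathbb{Z}$, purity gives $\sum_k\lambda_kv_k\in pP$, so $p$ divides all $\lambda_k$. Thus the rows are linearly independent modulo $p$, and some $r\times r$ minor is not divisible by $p$. So the ideal of $\mathbb{Z}$ generated by all $r\times r$ minors is contained in no $p\mathbb{Z}$; it is therefore $\mathbb{Z}$,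 and finitely many minors already have greatest common divisor $1$. For large $n$ these minors involve only the first $n$ columns. In the Smith normal form of the resulting $r\times n$ matrix the product of the invariant factors is the greatest common divisor of the $r\times r$ minors, so all invariant factors are $1$, and $\mathrm{pr}_n(P)$ is a direct summand of $\mathbb{Z}^n$. The composite $A\to\mathbb{Z}^n\to\mathrm{pr}_n(P)\cong P$ is a retraction of $A$ onto $P$.

(b) The sequence $0\to A\xrightarrow{\,2\,}A\to A/2A\to0$ gives an exact sequence
\[
\operatorname{Hom}(A,\mathbb{Z})\to\operatorname{Ext}(A/2A,\mathbb{Z})\to\operatorname{Ext}(A,\mathbb{Z}).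
\]
The first term is countable, so it suffices to show that the middle term is uncountable. Let $B=A/2A$. The sequence $0\to\mathbb{Z}\to\mathbb{Q}\to\mathbb{Q}/\mathbb{Z}\to0$, with $\operatorname{Hom}(B,\mathbb{Q})=0$ and $\operatorname{Ext}(B,\mathbb{Q})=0$, gives $\operatorname{Ext}(B,\mathbb{Z})\cong\operatorname{Hom}(B,\mathbb{Q}/\mathbb{Z})=\operatorname{Hom}(B,\mathbb{F}_2)$. Since $B=\mathbb{F}_2^{\mathbb{N}}$ has an infinite basis over $\mathbb{F}_2$ and values on a basis can be prescribed freely, this group is uncountable.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:counter}]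
Let $A=\mathbb{Z}^{\mathbb{N}}$ and let $0\to F_1\to F_0\xrightarrow{\,\sigma\,}A\to0$ be exact with $F_0$ free on a set $J$. Give $X=\operatorname{Hom}(F_0,\mathbb{Z})$ and $Y=\operatorname{Hom}(F_1,\mathbb{Z})$ the topology of pointwise convergence, with $\mathbb{Z}$ discrete. For $X=\mathbb{Z}^J$ this is the product topology, since each element of $F_0$ is a finite combination of basis elements. The sets $U_E=\{\chi\in X:\chi|_E=0\}$, $E\subset F_0$ finite, form a base of identity neighborhoods of $X$, and the sets $U'_{D}=\{y\in Y:y|_{D}=0\}$, $D\subset F_1$ finite, form one of $Y$. The restriction $\rho\colon X\to Y$ is continuous. By \eqref{eq:ext} its kernel is $N=\{\psi\sigma:\psi\in\operatorname{Hom}(A,\mathbb{Z})\}$, a countable closed subgroup, and its cokernel is $\operatorname{Ext}(A,\mathbb{Z})$, which is nonzero by Lemma~\ref{lem:baer}(b). So the induced map $\bar\rho\colon X/N\to Y$ is continuous, injective and not surjective.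

\emph{The map $\bar\rho$ is an embedding.} Let $E\subset F_0$ be finite; we show that $\rho(U_E)$ contains a set $\rho(X)\cap U'_D$. The pure closure $P$ of $\sigma(\langle E\rangle)$ in $A$ has finite rank, so it is finitely generated by Lemma~\ref{lem:baer}(a). Adding to $E$ preimages of generators of $P$ makes $U_E$ smaller, so we may assume $\sigma(\langle E\rangle)=P$. Let $D$ be a finite generating set of $\langle E\rangle\cap F_1$, and let $\phi\in X$ with $\rho(\phi)\in U'_D$. Then $\phi$ vanishes on $\langle E\rangle\cap F_1$, the kernel of $\langle E\rangle\to P$, so $\phi|_{\langle E\rangle}$ induces a homomorphism $P\to\mathbb{Z}$. By Lemma~\ref{lem:baer}(a) it extends to $\psi\colon A\to\mathbb{Z}$. Then $\phi-\psi\sigma\in U_E$ and $\rho(\phi)=\rho(\phi-\psi\sigma)\in\rho(U_E)$.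

\emph{The image is dense.} Let $y\in Y$ and let $D\subset F_1$ be finite. Let $P'$ be the pure closure of $\langle D\rangle$ in $F_0$. If $nx\in\langle D\rangle$ with $n\ge1$, then $n\sigma(x)=0$ and so $\sigma(x)=0$, because $A$ is torsion-free; hence $P'\subset F_1$. Let $F'$ be the span of finitely many basis elements of $F_0$ with $D\subset F'$. It is a direct summand of $F_0$, hence pure, so $P'\subset F'$. The quotient $F'/P'$ is finitely generated and torsion-free, hence free, so $P'$ is a direct summand of $F'$ and therefore of $F_0$. Thus $y|_{P'}$ extends to some $\phi\in X$, and $\rho(\phi)$ agrees with $y$ on $D$.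

So $\mathbb{Z}^J/N$ is isomorphic to a dense proper subgroup of the topological group $Y$. Such a subgroup is not closed, hence not complete. Finally $\mathbb{Z}^J$ is closed in $\mathbb{R}^J$, so $N$ is closed in $\mathbb{R}^J$ and $\mathbb{Z}^J/N$ is a closed subgroup of $\mathbb{R}^J/N$. Hence $\mathbb{R}^J/N$ is not complete either.
\end{proof}

\begin{remark}\label{rem:disc}
The example also shows that Theorem~\ref{thm:torsor} fails for disconnected groups, even with surjective maps. Take $G=\mathbb{Z}^J$ and $N$ as above. Each Lie quotient $G_i$ has a base of open subgroups and no small subgroups, so it is discrete. Hence $B_i=q_i(N)$, and by \eqref{eq:dense} the maps $B_j\to B_i$ are surjective homomorphisms of discrete abelian groups. Since $G/N$ is incomplete, Proposition~\ref{prop:criterion} provides a torsor system $(g_iB_i)$ over $(B_i)$ without a thread.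
\end{remark}

\begin{thebibliography}{1}
\bibitem{HM} Karl H. Hofmann and Sidney A. Morris, \emph{Pro-Lie Groups: A survey with Open Problems}, arXiv:1506.06852 (2015).
\end{thebibliography}
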